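# Edge stabilizers as centralizers: group actions on the Davis complexes of Kneser complexes

## 1. Seven labels at each vertex of a product of trees

Let $T$ and $T'$ be two copies of the $3$-regular tree and let $Y=T\times T'$, a square complex. At a vertex $v=(x,y)$ there are three edges of $T$, forming the set $E(x)$, and three edges of $T'$, forming the set $E(y)$. Add one more symbol $r$, the same for all vertices, and put
$$\Delta_v=E(x)\sqcup E(y)\sqcup\{r\},\qquad |\Delta_v|=7 .$$
The set $\Delta_v$ changes slowly with $v$. If $\bar x$ is the other end of an edge $e\in E(x)$, then $E(x)\cap E(\bar x)=\{e\}$, so $\Delta_{(x,y)}\cap\Delta_{(\bar x,y)}=\{e\}\sqcup E(y)\sqcup\{r\}$.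

Now look at the $21$ two-element subsets of $\Delta_v$. To an edge $e\in E(x)$ assign the pair $A_e=E(x)\setminus\{e\}$, and to $f\in E(y)$ the pair $A'_f=E(y)\setminus\{f\}$. Two pairs inside the same triple meet, and two edges of the same tree at $v$ do not span a square. A pair $A_e$ is disjoint from every pair $A'_f$, and $e,f$ do span a square. So these six pairs, with "disjoint" read as "adjacent", reproduce the link of $Y$ at $v$. Fifteen pairs remain: nine of the form $\{e,f\}$ and six containing $r$. A remaining pair $B$ is disjoint from $A_e$ exactly when $B\subset\{e\}\sqcup E(y)\sqcup\{r\}$, that is, exactly when $B$ is still a set of labels at the other end of $e$.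

This suggests a construction. Attach an involution $s_B$ to every remaining pair $B$, present at those vertices $v$ with $B\subset\Delta_v$, and let $s_B,s_C$ commute when $B,C$ are disjoint and present at a common vertex. One obtains a cube complex that contains copies of $Y$, and at each of its vertices the link records the pairs in a $7$-element set, adjacent when disjoint. A group $H$ that acts on the two trees permutes the labels, hence the involutions, hence acts on everything. And for $B=\{f,r\}$ an element $h\in H$ commutes with $s_B$ exactly when $hf=f$: *the centralizer of $s_B$ in $H$ is the stabilizer of an edge.*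

The construction is for this purpose: to produce groups that act very symmetrically on a certain CAT(0) cube complex, yet fail to be residually finite.

## 2. Kneser complexes, Davis complexes, and the problem

Throughout, $n\ge2$ and $d\ge1$ are integers and $\Delta$ is a set with $|\Delta|=nd+1$.

**Definition 1 (Kneser complex).** $\mathfrak K_n(\Delta)$ is the simplicial flag complex whose vertices are the $n$-element subsets of $\Delta$, with an edge joining two disjoint ones. Its simplices are the collections of pairwise disjoint $n$-subsets.

For $d=1$ two $n$-subsets of an $(n+1)$-set always meet, so $\mathfrak K_n(\Delta)$ is $n+1$ isolated points. For $n=d=2$ it has $10$ vertices, each pair in a $5$-set being disjoint from three others, and three pairwise disjoint pairs do not fit; this is the Petersen graph. For $n=2,d=3$ it is the complex of pairs in a $7$-set from Section 1.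

**Definition 2 (right-angled Coxeter group, Davis complex).** For a finite flag complex $L$,
$$W_L=\langle v\in L^{(0)}\mid v^2=1,\ [u,v]=1\text{ if }(u,v)\in L^{(1)}\rangle .$$
The Davis complex $D(L)$ is the CAT(0) cube complex obtained from the Cayley graph by collapsing the $v^2$ bigons to single edges and inserting higher-dimensional cubes whenever their $2$-skeleton appears. The *link* of a vertex in a cube complex has one vertex for each edge end and one simplex for each cube corner there; every vertex link of $D(L)$ is isomorphic to $L$.

If $L$ is $k$ points, $W_L$ is a free product of $k$ copies of $\mathbb Z/2$ and $D(L)$ is the $k$-regular tree. If $L$ is a $4$-cycle, $W_L=D_\infty\times D_\infty$ and $D(L)$ is the plane tiled by squares.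

A group acts *geometrically* on a space if it acts properly discontinuously and cocompactly by isometries. The action need not be faithful.

**Definition 3 (special).** In a cube complex, a hyperplane is a connected union of midcubes; an edge is dual to the hyperplane through its midpoint. Two hyperplanes *osculate* if they are dual to edges that share a vertex but do not span a square corner there; a hyperplane may osculate itself. They *inter-osculate* if they both cross and osculate. A cube complex is special (in the sense of Haglund–Wise) if its hyperplanes are embedded and $2$-sided and there is no self-osculation and no inter-osculation. A group is *virtually special* if it has a finite-index subgroup isomorphic to $\pi_1$ of a compact special cube complex.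

A torus tiled by $2\times2$ squares is special: there are four hyperplanes, all embedded $2$-sided circles; the two ends of same-direction edges at a vertex belong to different hyperplanes; and a horizontal and a vertical edge at a vertex always span a square corner. A Möbius band made of one square is not special, since its core circle is a hyperplane that is not $2$-sided.

Write $\Gamma=L=\mathfrak K_n(\Delta)$. The problem, from Daniel J. Woodhouse, "Leighton's Theorem and Regular Cube Complexes", arXiv:2109.03295 (2021), is this.

*Suppose that $W_\Gamma$ is not hyperbolic. Are there groups acting geometrically on $D(\Gamma)$ that are not virtually special?*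

It is asked for each pair $(n,d)$ with $W_\Gamma$ not hyperbolic. We use two quoted results.

- (Lazarovich) For $|\Delta|=nd+1$, the complex $L=\mathfrak K_n(\Delta)$ is superstar-transitive. Consequently $D(L)$ is the unique CAT(0) cube complex all of whose vertex links are isomorphic to $L$. Only the consequence will be used.
- (Moussong) If $L$ has no induced square, then $W_L$ is hyperbolic.

The answer is yes, in every non-hyperbolic case. Recall that a group is *residually finite* if each nontrivial element survives in some finite quotient.

**Theorem A.** Let $n\ge2$, $d\ge1$, $|\Delta|=nd+1$, $L=\Gamma=\mathfrak K_n(\Delta)$. Then $W_\Gamma$ is hyperbolic if and only if $d\le2$. If $d\ge3$, there is a group acting geometrically on $D(\Gamma)$ which is not residually finite, hence not virtually special.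

**Theorem B.** The following are equivalent: (a) $d\le2$; (b) $W_\Gamma$ is hyperbolic; (c) every group acting geometrically on $D(\Gamma)$ is virtually special; (d) every such group is residually finite; (e) every compact connected nonpositively curved cube complex with all vertex links $\cong L$ has residually finite $\pi_1$.

**Theorem C.** Let $d\ge3$. Let $T,T'$ be trees with all vertex degrees in $[1,n+1]$, and let $H$ act geometrically on $T\times T'$ by a product of actions on $T$ and $T'$ by tree automorphisms. Then there is a right-angled Coxeter group $W$ (of possibly infinite rank) with an $H$-action permuting its generators such that $G=W\rtimes H$ acts geometrically on $D(\Gamma)$. If moreover all degrees of $T'$ are $\ge2$ and $T'$ has an edge $f$ such that $\mathrm{Stab}_H(f)$ has infinite image in $\mathrm{Aut}(T')$, then $G$ is not residually finite.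

We shall use the following two elementary lemmas repeatedly.

**Lemma 1.** Let $Z$ be a connected locally finite cube complex of finite dimension and let $G$ act by cubical automorphisms. The action is geometric if and only if vertex stabilizers are finite and there are finitely many vertex orbits.

*Proof.* Suppose vertex stabilizers are finite and there are finitely many vertex orbits. Every cube has a vertex and every vertex lies in finitely many cubes, so there are finitely many orbits of cubes and the action is cocompact. The stabilizer of a cube has a finite-index subgroup fixing its vertices, so it is finite; hence for two cubes $C,C'$ the set $\{g:gC=C'\}$ is finite. A compact set meets only finitely many cubes, so the action is properly discontinuous. Conversely, properness makes vertex stabilizers finite. If translates of a compact set cover $Z$, each vertex is a translate of one of the finitely many vertices in that set, since cubical automorphisms map vertices to vertices. $\square$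

**Lemma 2.** If $Q'\le Q$ has finite index and $Q'$ is residually finite, so is $Q$. In particular virtually special groups are residually finite.

*Proof.* Let $1\ne g\in Q$. If $g\notin Q'$, the normal core of $Q'$ in $Q$ has finite index and misses $g$. If $g\in Q'$, choose a finite-index subgroup $V$ of $Q'$ with $g\notin V$; the normal core of $V$ in $Q$ has finite index in $Q$ and misses $g$. For the last sentence: by Haglund–Wise (*Special cube complexes*, GAFA 2008), $\pi_1$ of a compact special cube complex embeds in $SL_m(\mathbb Z)$ for some $m$. It is therefore residually finite, because a nontrivial integer matrix stays nontrivial modulo a suitable integer. $\square$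

So it is enough to look for groups that are not residually finite.

## 3. Induced squares in $\mathfrak K_n(\Delta)$

Take $n=2$ first. For $d=1$ the group $W_\Gamma$ is the free product of three copies of $\mathbb Z/2$, acting on the $3$-regular tree. For $d=2$ a square in the Petersen graph would need pairs $A_1\ne A_2$ that meet and pairs $B_1\neq B_2$ that meet, with $A_1\cup A_2$ disjoint from $B_1\cup B_2$. That is three points and three further points, but there are only five. For $d=3$ there are seven points, and $\{1,2\},\{4,5\},\{1,3\},\{4,6\}$ is an induced square. The general case is the same count.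

**Proposition 3.** $W_\Gamma$ is hyperbolic if and only if $d\le2$.

*Proof.* Distinct $n$-sets are non-adjacent in $L$ exactly when they meet. An induced square therefore consists of $n$-sets $A_1\ne A_2$ that meet and $B_1\ne B_2$ that meet, with each $A_i$ disjoint from each $B_j$. Then $A_1\cup A_2$ and $B_1\cup B_2$ are disjoint of size at least $n+1$, so $2n+2\le nd+1$, which forces $d\ge3$. So for $d\le2$ there is no induced square and $W_\Gamma$ is hyperbolic by Moussong.

If $d\ge3$, then $nd+1\ge3n+1\ge2n+2$. Choose disjoint $P,Q\subset\Delta$ of size $n+1$. Two $n$-subsets of $P$ meet because $2n>n+1$, and the same holds in $Q$. Two $n$-subsets of $P$ and two of $Q$ give an induced square. Killing all other generators gives a homomorphism from $W_\Gamma$ to the Coxeter group $D_\infty\times D_\infty$ of this square, and composing the natural map $D_\infty\times D_\infty\to W_\Gamma$ with it gives the identity. So $D_\infty\times D_\infty\supset\mathbb Z^2$ embeds in $W_\Gamma$, and $W_\Gamma$ is not hyperbolic. $\square$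

## 4. Non-separable centralizers obstruct residual finiteness

From here to the end of Section 9, $d\ge3$.

The groups one writes down first are $W_\Gamma$ and its finite extensions, such as $W_\Gamma\rtimes\mathrm{Sym}(\Delta)$, where $\mathrm{Sym}(\Delta)$ permutes the generators. They act geometrically on $D(\Gamma)$. But $W_\Gamma$ is a finitely generated Coxeter group, so it is linear over $\mathbb R$ and hence residually finite by Mal'cev's theorem; by Lemma 2 the same holds for every group containing it with finite index. So we must leave the commensurability class of $W_\Gamma$, and we need a reason for residual finiteness to fail.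

**Definition 4.** A subgroup is *separable* if it is an intersection of finite-index subgroups. A subgroup $K\le H$ is *commensurated* if for every $h\in H$ the group $K\cap hKh^{-1}$ has finite index in both $K$ and $hKh^{-1}$.

Conjugates and intersections of separable subgroups are separable, and the trivial subgroup is separable exactly when the group is residually finite. In a free group on $a,b$ the subgroup $\langle a\rangle$ is not commensurated, since $\langle a\rangle\cap b\langle a\rangle b^{-1}=1$. In $H=\langle a,t\mid tat^{-1}=a^2\rangle$ the subgroup $K=\langle a\rangle$ is commensurated: $tKt^{-1}=\langle a^2\rangle$ has index $2$ in $K$, and the elements $h$ satisfying the condition form a subgroup. This $K$ is not separable. Put $b=t^{-1}at$, so $b^2=t^{-1}a^2t=a$. In a finite quotient the images of $a$ and $b$ have the same order, being conjugate, while $a=b^2$. Squaring would halve an even order, so the order is odd and the image of $b$ is a power of the image of $a$. But $b\notin K$: mapping $a\mapsto\begin{pmatrix}1&1\\0&1\end{pmatrix}$, $t\mapsto\begin{pmatrix}2&0\\0&1\end{pmatrix}$ respects the relation and sends $b$ to the unipotent matrix with entry $1/2$.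

**Lemma 4.** Let $G$ be residually finite, $H\le G$, $s\in G$. Then $C_H(s)$ is separable in $H$.

*Proof.* Let $K=C_H(s)$ and $h\in H\setminus K$. Then $[h,s]\ne1$, so there is a homomorphism $\varphi$ from $G$ to a finite group with $\varphi([h,s])\neq1$. The group $\varphi(K)$ commutes with $\varphi(s)$, and $\varphi(h)$ does not, so $\varphi(h)\notin\varphi(K)$. Thus $H\cap\varphi^{-1}(\varphi(K))$ is a finite-index subgroup of $H$ that contains $K$ but not $h$. Intersect over all $h\in H\setminus K$. $\square$

For instance, let $H=\langle a,t\mid tat^{-1}=a^2\rangle$ and $K=\langle a\rangle$ as above, let $W$ be the free product of copies of $\mathbb Z/2$ indexed by $H/K$, and let $H$ permute the generators. In $G=W\rtimes H$ the generator $s$ of index $K$ satisfies $C_H(s)=K$, so $G$ is not residually finite. Our plan is to realize this pattern on $D(\Gamma)$, with edge stabilizers in place of $K$.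

The next lemma is a special case of a theorem of Caprace–Kropholler–Reid–Wesolek. It says when a commensurated subgroup has a chance of being separable.

**Lemma 5.** Let $H$ be finitely generated and let $K\le H$ be commensurated and separable. Then $K$ contains a subgroup $N$, of finite index in $K$, which is normal in $H$.

*Proof.* **Step 1: a finite-index subgroup of $K$ inside finitely many conjugates.** Let $\{g_1,\dots,g_m\}$ be a finite symmetric generating set of $H$. Put $M_0=K\cap\bigcap_ig_iKg_i^{-1}$. It has finite index in $K$ since $K$ is commensurated, and it is separable as an intersection of separable subgroups.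

**Step 2: cut $M_0$ out of $K$ by a finite-index subgroup of $H$.** Let $k_1M_0,\dots,k_rM_0$ be the nontrivial cosets of $M_0$ in $K$. For each $j$ choose a finite-index subgroup $V_j\ge M_0$ of $H$ with $k_j\notin V_j$, and let $V=\bigcap_jV_j$ (with $V=H$ if $r=0$). Then $V\cap K=M_0$. Indeed $M_0\le V\cap K$, and if $k_j\ell\in V$ with $\ell\in M_0$, then $k_j\in V_j$, a contradiction.

**Step 3: pass to a normal subgroup.** Let $M$ be the normal core of $V$ in $H$, which has finite index in $H$, and let $N=K\cap M$, which has finite index in $K$. Since $N\le V\cap K=M_0$, for every $i$
$$N\le M_0\cap M\le g_iKg_i^{-1}\cap M=g_i(K\cap M)g_i^{-1}=g_iNg_i^{-1}.$$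
The generating set is symmetric, so this also holds for $g_i^{-1}$, and therefore $g_iNg_i^{-1}=N$ for all $i$. So $N$ is normal in $H$. $\square$

**Lemma 6.** Let $T,T'$ be locally finite trees and let $H$ act geometrically on $T\times T'$ by a product of actions by tree automorphisms. Suppose all degrees of $T'$ are $\ge2$ and $f$ is an edge of $T'$ such that $K=\mathrm{Stab}_H(f)$ has infinite image in $\mathrm{Aut}(T')$. Then $K$ is not separable in $H$.

*Proof.* **Step 1: $K$ is commensurated in a finitely generated group.** $H$ is finitely generated, since it acts geometrically on a connected space. Let $h\in H$. Elements of $K$ preserve $f$, so all edges of the $K$-orbit of $hf$ have the same distance from $f$; as $T'$ is locally finite, this orbit is finite. The stabilizer of $hf$ in $K$ is $K\cap hKh^{-1}$, so this group has finite index in $K$. Applying this with $h^{-1}$ and conjugating by $h$, it has finite index in $hKh^{-1}$ as well.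

**Step 2: a normal subgroup preserving all translates of $f$.** Suppose $K$ is separable, and let $N$ be as in Lemma 5. For all $h\in H$ we have $N=hNh^{-1}\le hKh^{-1}=\mathrm{Stab}_H(hf)$.

**Step 3: $N$ fixes every vertex $x$ of $T'$.** Since $H$ has finitely many orbits of vertices on $T\times T'$, it has finitely many on $T'$, so there is $\rho$ such that every vertex of $T'$ is within distance $\rho$ of an endpoint of a translate of $f$. Since $\deg x\ge2$, the set $T'\setminus\{x\}$ has at least two components $C_1\ne C_2$, and each is unbounded because $T'$ has no leaves. Choose a vertex $z_i\in C_i$ at distance more than $\rho$ from $x$, and a translate $f_i$ of $f$ with an endpoint $z_i'$ within $\rho$ of $z_i$. The path from $z_i$ to $z_i'$ misses $x$, so $z_i'\in C_i$ and the interior of $f_i$ lies in $C_i$. Elements of $N$ preserve $f_1$ and $f_2$. So they preserve, with its direction, the unique shortest path (possibly a point) from $f_1$ to $f_2$, and hence fix it pointwise. That path contains $x$, because it leads from $C_1\cup\{x\}$ to $C_2\cup\{x\}$.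

So $N$ acts trivially on $T'$. As $N$ has finite index in $K$, the image of $K$ in $\mathrm{Aut}(T')$ is finite, a contradiction. $\square$

## 5. What fixed colors on the edges would allow

We need a group acting on $D(\Gamma)$ that contains such an $H$ and an element whose centralizer in $H$ is an edge stabilizer. Products of trees do occur inside $D(\Gamma)$. Write $\Delta=P\sqcup Q\sqcup R$ with $|P|=|Q|=n+1$. The $n$-subsets of $P$ and of $Q$ span an induced join of two sets of $n+1$ points, so they generate a product of two free products of $n+1$ copies of $\mathbb Z/2$, whose Davis complex is $T_{n+1}\times T_{n+1}$, where $T_{n+1}$ is the $(n+1)$-regular tree. An edge labelled $P\setminus\{p\}$ may be given the color $p$; the edges at a vertex of the first tree then carry the different colors in $P$, and similarly for $Q$.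

A sensible first attempt keeps this fixed label set $\Delta$ at all vertices, replaces the product group by a more interesting group $H$ acting on $T_{n+1}\times T_{n+1}$, and keeps the other generators. For $H$ to act on the labels, it must preserve the coloring up to a permutation of the colors. That is where the attempt stops.

**Lemma 7.** Suppose the edges of $T'=T_{n+1}$ are colored by a set $Q$ of size $n+1$ so that edges at a common vertex have different colors. If $H$ acts on $T'$ preserving the coloring up to permutations of $Q$, then for each edge $f$ the image of $\mathrm{Stab}_H(f)$ in $\mathrm{Aut}(T')$ has order at most $2(n+1)!$.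

*Proof.* Send an element of this image to the pair consisting of its permutation of $Q$ and its permutation of the two ends of $f$. An element in the kernel of this homomorphism fixes an endpoint $y$ of $f$ and preserves colors. The edges at $y$ have different colors, so it fixes each of them, hence all neighbors of $y$, and by induction all of $T'$. $\square$

So fixed colors destroy exactly the hypothesis of Lemma 6. The remedy is the one in Section 1: *use the edges themselves as labels*, and let the label set vary with the vertex. The price is that the generators no longer come from one set $\Delta$, and it has to be proved that the resulting complex is still $D(\Gamma)$. This is where Lazarovich's uniqueness theorem enters: it is enough to compute links and show simple connectivity.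

## 6. Labels and generators over $T\times T'$

Let $T,T',H$ be as in Theorem C, and $Y=T\times T'$. Since degrees are at most $n+1$, everything is locally finite.

**Label sets.** For a vertex $x$ of $T$ let $E(x)$ be the set of edges at $x$, and fill it up to size $n+1$ with dummy labels:
$$\mathcal E(x)=E(x)\sqcup\big(\{x\}\times\{1,\dots,n+1-\deg x\}\big),\qquad|\mathcal E(x)|=n+1 .$$
For $x\ne\bar x$ the set $\mathcal E(x)\cap\mathcal E(\bar x)$ is $\{e\}$ if an edge $e$ joins $x$ and $\bar x$, and is empty otherwise. Define $\mathcal E'(y)$ in the same way for vertices $y$ of $T'$. Let $R$ be a set with
$$|R|=n(d-2)-1\ \ge\ n-1\ \ge\ 1,$$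
where $d\ge3$ is used. Put $\mathcal E_T=\bigcup_x\mathcal E(x)$, $\mathcal E_{T'}=\bigcup_y\mathcal E'(y)$ and $U=\mathcal E_T\sqcup\mathcal E_{T'}\sqcup R$. The group $H$ acts on $U$: naturally on edges, by $h(x,i)=(hx,i)$ and $h(y,i)=(hy,i)$ on dummies, and trivially on $R$. For $v=(x,y)$ put
$$\Delta_v=\mathcal E(x)\sqcup\mathcal E'(y)\sqcup R,\qquad|\Delta_v|=2(n+1)+n(d-2)-1=nd+1 .$$
Clearly $h\Delta_v=\Delta_{hv}$. With $n=2$, $d=3$ and $3$-regular trees this is Section 1. With $n=d=3$ and $3$-regular trees there is one dummy at each $x$ and each $y$, $|R|=2$, and $|\Delta_v|=4+4+2=10$.

For a cube $c$ of $Y$ put $\Delta_c=\bigcap_{v\in c}\Delta_v$, over the vertices $v$ of $c$. For edges $e\ni x$ of $T$ and $f\ni y$ of $T'$ put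
$$A_e^x=\mathcal E(x)\setminus\{e\},\qquad A'^{\,y}_f=\mathcal E'(y)\setminus\{f\}.$$
These are $n$-sets, and with $v=(x,y)$ the description of the intersections $\mathcal E(x)\cap\mathcal E(\bar x)$ gives
$$\begin{aligned}\Delta_{e\times y}&=\{e\}\sqcup\mathcal E'(y)\sqcup R=\Delta_v\setminus A_e^x,\\ \Delta_{x\times f}&=\mathcal E(x)\sqcup\{f\}\sqcup R=\Delta_v\setminus A'^{\,y}_f,\\ \Delta_{e\times f}&=\{e,f\}\sqcup R=\Delta_v\setminus(A_e^x\cup A'^{\,y}_f).\end{aligned}\tag{1}$$

**Reserved sets.** Let $\mathcal S$ be the set of all $A_e^x$ and all $A'^{\,y}_f$; they are reserved for the edges of $Y$. We need to know which of them appear at a given vertex. If $A_e^{x_1}\subset\Delta_{(x,y)}$, then $A_e^{x_1}\subset\mathcal E(x_1)\cap\mathcal E(x)$ has $n\ge2$ elements, so $x_1=x$. The same holds for $T'$. Hence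
$$\text{the elements of }\mathcal S\text{ contained in }\Delta_{(x,y)}\text{ are exactly }A_e^x\ (e\in E(x))\text{ and }A'^{\,y}_f\ (f\in E(y)),\text{ all distinct.}\tag{2}$$

**The group $W$.** Let $I$ be the set of $n$-subsets $B\subset U$ with $B\notin\mathcal S$ and $B\subset\Delta_v$ for some vertex $v$. For a cube $c$ put $I(c)=\{B\in I:B\subset\Delta_c\}$, so $I(c)\subset I(c')$ when $c'$ is a face of $c$. Call $B,C\in I$ *compatible* if $B\cap C=\emptyset$ and $B\cup C\subset\Delta_v$ for some $v$. Let
$$W=\langle s_B\ (B\in I)\mid s_B^2=1;\ [s_B,s_C]=1\text{ if }B,C\text{ are compatible}\rangle .$$
The group $H$ preserves $\mathcal S$, $I$ and compatibility, so it acts on $W$ by $h(s_B)=s_{hB}$. Put $G=W\rtimes H$.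

**Where a generator is present.** For $B\in I$ let $Y_B$ be the full subcomplex of $Y$ on the vertices $v$ with $B\subset\Delta_v$. We need two facts about it: $Y_B$ is nonempty and connected, and if an edge $c$ of $Y$ has both endpoints in $Y_B$, then $B\in I(c)$. The second is the definition of $\Delta_c$. For the first, note $(x,y)\in Y_B$ if and only if $B\cap\mathcal E_T\subset\mathcal E(x)$ and $B\cap\mathcal E_{T'}\subset\mathcal E'(y)$. So $Y_B=T_B\times T'_B$, with $T_B$ spanned by the $x$ satisfying the first condition and $T'_B$ by the $y$ satisfying the second; both are nonempty since $B\in I$. If $B\cap\mathcal E_T=\emptyset$, then $T_B=T$. Otherwise pick a label in $B\cap\mathcal E_T$. It lies in $\mathcal E(x)$ for exactly one $x$ (a dummy) or exactly for the two endpoints of one edge, so $T_B$ is a vertex or an edge. The same holds for $T'_B$.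

## 7. The complex $D\subset Y\times\Sigma$

**Step 1: a cube complex $\Sigma$ for $W$.** The purpose is to have cubes on which the commuting involutions act. For a finite set $\tau\subset I$ of pairwise compatible elements let $W_\tau=\langle s_B:B\in\tau\rangle$. The abelianization of $W$ is $\bigoplus_I\mathbb Z/2$, with basis the images of the $s_B$. As $W_\tau$ is generated by commuting involutions with independent images, it maps injectively to the abelianization. Hence $W_\tau\cong(\mathbb Z/2)^\tau$, distinct generators of $W$ are distinct elements, and $W_\tau$ determines $\tau$. Also $W_\tau\cap W_{\tau'}=W_{\tau\cap\tau'}$: an element of the left side has image supported in $\tau\cap\tau'$, so it equals the element of $W_{\tau\cap\tau'}\subset W_\tau$ with the same image.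

Regard each coset $wW_\tau$ as the vertex set of a $|\tau|$-dimensional cube whose faces are the cosets $w'W_{\tau'}$ with $w'\in wW_\tau$, $\tau'\subset\tau$. If $u\in wW_\tau\cap w'W_{\tau'}$, this intersection is $u(W_\tau\cap W_{\tau'})=uW_{\tau\cap\tau'}$, a common face. So these cubes form a cube complex $\Sigma$ with vertex set $W$, whose edges join $u$ and $us_B$.

**Step 2: definition of $D$.** Let $D\subset Y\times\Sigma$ be the union of the cubes
$$c\times wW_\tau,\qquad c\text{ a cube of }Y,\ w\in W,\ \tau\subset I(c)\text{ a set of pairwise disjoint }n\text{-sets.}$$
Such a $\tau$ is finite and pairwise compatible, since its members lie in $\Delta_c\subset\Delta_v$ for a vertex $v$ of $c$. A face of such a cube is $c'\times w'W_{\tau'}$ with $c'$ a face of $c$ and $\tau'\subset\tau\subset I(c)\subset I(c')$, so $D$ is a subcomplex. It contains $Y\times\{w\}$ for every $w\in W$ (take $\tau=\emptyset$).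

**Step 3: every vertex link of $D$ is isomorphic to $L$.** Let $(v,w)$ be a vertex, $v=(x,y)$. The cubes of $D$ at $(v,w)$ are $c\times wW_\tau$ with $v\in c$ and $\tau\subset I(c)$ pairwise disjoint, so the simplices of the link correspond to such pairs $(c,\tau)$. Map the vertices of the link to $n$-subsets of $\Delta_v$ by
$$e\mapsto A_e^x,\qquad f\mapsto A'^{\,y}_f,\qquad B\mapsto B\quad(B\in I(v)).$$
By (2) the edges of $Y$ at $v$ give, bijectively, the $n$-subsets of $\Delta_v$ that are in $\mathcal S$; those not in $\mathcal S$ are $I(v)$. So this is a bijection onto all $n$-subsets of $\Delta_v$.

Let $\sigma$ be a set of $n$-subsets of $\Delta_v$ and write $\sigma=\sigma_{\mathcal S}\sqcup\tau$ with $\sigma_{\mathcal S}=\sigma\cap\mathcal S$. Two distinct $n$-subsets of the $(n+1)$-set $\mathcal E(x)$ meet, and likewise for $\mathcal E'(y)$, while $A_e^x\cap A'^{\,y}_f=\emptyset$. So $\sigma_{\mathcal S}$ is pairwise disjoint if and only if it contains at most one $A_e^x$ and at most one $A'^{\,y}_f$, that is, if and only if it corresponds to a cube $c\ni v$ of $Y$. In that case, by (1), $\Delta_c$ is what remains of $\Delta_v$ when the members of $\sigma_{\mathcal S}$ are removed, so the members of $\tau$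 are disjoint from those of $\sigma_{\mathcal S}$ if and only if $\tau\subset I(c)$. Altogether $\sigma$ is a simplex of $\mathfrak K_n(\Delta_v)$ if and only if it corresponds to a simplex $(c,\tau)$ of the link. So the link is isomorphic to $\mathfrak K_n(\Delta_v)\cong L$, a finite flag complex.

**Step 4: $D$ is simply connected.** The aim is to reduce any loop to a loop in a copy of $Y$. The edges of $D$ are of two kinds: an edge of $Y$ times $\{u\}$, and $\{v\}\times\{u,us_B\}$ with $B\in I(v)$, that is, $v\in Y_B$; call the latter an edge labelled $s_B$. Fix $w\in W$, a word $(B_1,\dots,B_k)$ in $I$, and vertices $v,v'$ of $Y$. Consider the edge paths from $(v,w)$ to $(v',ws_{B_1}\cdots s_{B_k})$ that travel in $Y\times\{w\}$ to a vertex of $Y_{B_1}$, cross the edge labelled $s_{B_1}$, travel in $Y\times\{ws_{B_1}\}$ to a vertex of $Y_{B_2}$, cross, and so on. Every edge path of $D$ is of this form for some word.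

*Paths with given data exist and are all homotopic.* They exist because $Y$ is connected and $Y_{B_i}\ne\emptyset$; in particular $D$ is connected. For an edge $c$ of $Y_{B_i}$ and $u\in W$ the square $c\times\{u,us_{B_i}\}$ lies in $D$, as $B_i\in I(c)$. So the point where $s_{B_i}$ is crossed can be moved along any edge path of $Y_{B_i}$, hence anywhere in this connected complex, by homotopies. Once the crossing points agree, the pieces in between lie in copies of the simply connected complex $Y$ and have equal endpoints.

*Moves on words do not change the homotopy class rel endpoints.* Inserting or deleting $BB$: cross and return at once, at the same vertex of $Y_B$. Replacing $BC$ by $CB$ for compatible $B,C$: choose $v_0$ with $B\cup C\subset\Delta_{v_0}$ and make both crossings at $v_0$; the square $v_0\times uW_{\{B,C\}}$ lies in $D$.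

*The moves suffice.* The monoid with generators $s_B$ and relations $s_B^2=1$, $s_Bs_C=s_Cs_B$ for compatible $B,C$ is a group, since its generators are invertible; so it is $W$. Therefore a word representing $1\in W$ can be transformed into the empty word by the moves above.

The word of a closed edge path represents $1$. So each loop is homotopic to a loop in some $Y\times\{w\}$, which is null-homotopic.

**Step 5: $D\cong D(\Gamma)$.** The links are finite, so $D$ is locally finite and finite-dimensional; they are flag, and $D$ is simply connected. By Gromov's link condition $D$ is a CAT(0) cube complex. All its vertex links are $\cong L$, so $D\cong D(\Gamma)$ by Lazarovich's uniqueness theorem.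

**Step 6: $G$ acts geometrically on $D$.** Let $G$ act on $Y\times\Sigma$ by $(w,h)\cdot(v,u)=(hv,\,w\,h(u))$. This is an action because $(w_1,h_1)(w_2,h_2)=(w_1h_1(w_2),h_1h_2)$. It sends $c\times uW_\tau$ to $hc\times w\,h(u)W_{h\tau}$. Since $hI(c)=I(hc)$, it preserves $D$. If $(w,h)$ fixes $(v,1)$, then $hv=v$ and $w=1$, so the stabilizer of $(v,1)$ is $\mathrm{Stab}_H(v)$, which is finite. Every vertex $(v,u)$ is a $W$-translate of $(v,1)$. So all vertex stabilizers are finite, and the vertex orbits correspond to the finitely many $H$-orbits of vertices of $Y$. By Lemma 1 the action is geometric. This proves the first part of Theorem C.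

## 8. An edge stabilizer as the centralizer of $s_B$

Now suppose in addition that all degrees of $T'$ are $\ge2$ and that $f$ is an edge of $T'$ such that $K=\mathrm{Stab}_H(f)$ has infinite image in $\mathrm{Aut}(T')$. We finish the proof of Theorem C.

**Step 1: the generator that sees only $f$.** Since $|R|\ge n-1\ge1$, choose $R_0\subset R$ with $|R_0|=n-1$ and put $B=\{f\}\cup R_0$. This is an $n$-set contained in $\Delta_{(x,y)}$ for every vertex $x$ of $T$ and each endpoint $y$ of $f$. It meets $R$, so $B\notin\mathcal S$. Hence $B\in I$.

**Step 2: $C_H(s_B)=K$.** For $h\in H$ we have $hs_Bh^{-1}=s_{hB}$ in $G$. Distinct generators of $W$ are distinct elements, so $h$ commutes with $s_B$ if and only if $hB=B$. As $h$ is trivial on $R$, $hB=\{hf\}\cup R_0$, so this means $hf=f$.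

**Step 3: conclusion.** If $G$ were residually finite, $K=C_H(s_B)$ would be separable in $H$ by Lemma 4. This contradicts Lemma 6. So $G$ is not residually finite, and Theorem C is proved. $\blacksquare$

## 9. A quaternionic group on $T_3\times T_3$

To apply Theorem C we need an $H$ for which edge stabilizers in the second tree act with infinite image there. An arithmetic group supplies it.

**Proposition 8.** Let $T_3$ be the $3$-regular tree. There is a group $H$ acting geometrically on $T_3\times T_3$, by a product of actions on the two factors, which acts faithfully on each factor and embeds in $PGL_2(\mathbb Q_2)$. For every edge $f$ of the second factor, $\mathrm{Stab}_H(f)$ has infinite image in $\mathrm{Aut}(T_3)$. Every finite-index subgroup of $H$ has the same properties.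

*Proof.* **Step 1: a quaternion algebra, definite at infinity and split at two primes over $2$.** Let $F=\mathbb Q(\sqrt{17})$. Since $17\equiv1\bmod8$, the prime $2$ splits in $F$ into $\mathfrak p_1,\mathfrak p_2$ with $F_{\mathfrak p_i}=\mathbb Q_2$. Let $\mathsf B=\left(\frac{-1,-3}{F}\right)$, with basis $1,i,j,ij$ and $i^2=-1$, $j^2=-3$, $ij=-ji$. As $-1,-3<0$, it is definite at both real places, so $\mathsf B\otimes_{\mathbb Q}\mathbb R\cong\mathbb H\times\mathbb H$, where $\mathbb H$ denotes Hamilton's quaternions. It splits at $\mathfrak p_i$: since $3\cdot3\equiv1\bmod8$, we have $-5/3\equiv-15\equiv1\bmod8$, so $-5/3=t^2$ with $t\in\mathbb Z_2$, and $-1=2^2+3t^2$ is the norm of $2+t\sqrt{-3}$ from $\mathbb Q_2(\sqrt{-3})$. So $\mathsf B_{\mathfrak p_i}\cong M_2(\mathbb Q_2)$.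

Let $T_{(i)}$ be the Bruhat–Tits tree of $\mathsf B_{\mathfrak p_i}$. We recall from Serre, *Trees*, II.1: it is $3$-regular; its vertices are the maximal orders of $\mathsf B_{\mathfrak p_i}$; $\mathsf B_{\mathfrak p_i}^\times$ acts by conjugation, transitively on vertices; the stabilizer of $M$ is $F_{\mathfrak p_i}^\times M^\times$; and $PGL_2(\mathbb Q_2)$ acts faithfully.

**Step 2: the group and faithfulness.** Let $\mathcal O_F$ be the ring of integers of $F$, $A=\mathcal O_F[1/2]$, $\Lambda=A+Ai+Aj+Aij$ and
$$H=\Lambda^\times/A^\times .$$
Coordinates show $\Lambda\cap F=A$, so $\Lambda^\times\cap F=A^\times$. An element of $\mathsf B$ that is scalar in $\mathsf B_{\mathfrak p_i}$ has zero coordinates at $i,j,ij$, so it lies in $F$. Hence $H$ embeds in $\mathsf B_{\mathfrak p_i}^\times/F_{\mathfrak p_i}^\times\cong PGL_2(\mathbb Q_2)$ for each of the two primes, and acts faithfully on each $T_{(i)}$. Let $H$ act diagonally on $T_{(1)}\times T_{(2)}$.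

**Step 3: the local-global dictionary.** We use the standard fact: given full local lattices $J_{\mathfrak q}\subset\mathsf B_{\mathfrak q}$ for all finite primes $\mathfrak q$, almost all equal to the completions of one fixed full $\mathcal O_F$-lattice, the set $J=\bigcap_{\mathfrak q}(\mathsf B\cap J_{\mathfrak q})$ is a full $\mathcal O_F$-lattice in $\mathsf B$ with completions $J_{\mathfrak q}$, and it is the only one. The fixed lattice is $\mathcal O_F+\mathcal O_Fi+\mathcal O_Fj+\mathcal O_Fij$. Its completion at $\mathfrak q\nmid2$ will be denoted $\Lambda_{\mathfrak q}$. Since $A$ is the set of elements of $F$ integral at all $\mathfrak q\nmid2$, coordinates give $\Lambda=\bigcap_{\mathfrak q\nmid2}(\mathsf B\cap\Lambda_{\mathfrak q})$.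

**Step 4: vertex stabilizers are finite.** Let $(x_1,x_2)$ be a vertex, that is, a pair of maximal orders, and $O=\Lambda\cap x_1\cap x_2$. By Step 3, $O$ is an $\mathcal O_F$-order in $\mathsf B$ with $O_{\mathfrak p_i}=x_i$ and $O_{\mathfrak q}=\Lambda_{\mathfrak q}$ for $\mathfrak q\nmid2$. We compare the stabilizer with $O^\times$. If $u\in\Lambda^\times$ fixes $(x_1,x_2)$, then $u\in\lambda_ix_i^\times$ with $\lambda_i\in\mathbb Q_2^\times$. The valuation of $\lambda_i$ is well defined since $F_{\mathfrak p_i}^\times\cap x_i^\times$ is the group of units of $\mathbb Z_2$. As scalars are central,
$$u\mapsto(\mathrm{val}\,\lambda_1,\mathrm{val}\,\lambda_2)\in\mathbb Z^2$$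
is a homomorphism on the stabilizer of $(x_1,x_2)$ in $\Lambda^\times$. Its kernel consists of the $u\in\Lambda^\times$ with $u\in x_1^\times$ and $u\in x_2^\times$, which is $O^\times$. Some powers of $\mathfrak p_1$ and $\mathfrak p_2$ are principal, and their generators lie in $A^\times$, so the image of $A^\times$ has finite index in $\mathbb Z^2$. Hence $O^\times A^\times$ has finite index in the stabilizer. Now $O\cap F=\mathcal O_F$ (it contains $\mathcal O_F$ and consists of integral elements), so $O^\times\cap A^\times=\mathcal O_F^\times$, and it is enough to show that $O^\times/\mathcal O_F^\times$ is finite.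

The reduced norm of $t\in\mathcal O_F^\times$ is $t^2$, so the reduced norm induces a homomorphism $O^\times/\mathcal O_F^\times\to\mathcal O_F^\times/(\mathcal O_F^\times)^2$, whose target is finite by Dirichlet's unit theorem. Its kernel is the image of the group $O^1$ of elements of reduced norm $1$: if $\mathrm{nr}(u)=t^2$ with $t\in\mathcal O_F^\times$, then $u/t\in O^1$. Finally $O$ is a lattice in $\mathsf B\otimes_{\mathbb Q}\mathbb R\cong\mathbb H\times\mathbb H$, and $O^1$ lies in the intersection of it with the compact set $S^3\times S^3$. So $O^1$ is finite.

**Step 5: there are finitely many vertex orbits.** Fix $(x_1,x_2)$ and $O$ as in Step 4. For $g=(g_1,g_2)\in\mathsf B_{\mathfrak p_1}^\times\times\mathsf B_{\mathfrak p_2}^\times$ let $J_g\subset\mathsf B$ be the lattice with completions $g_ix_i$ at $\mathfrak p_i$ and $\Lambda_{\mathfrak q}$ at $\mathfrak q\nmid2$. Each completion is a right module over the completion of $O$, so $J_g$ is a right $O$-module. By the Jordan–Zassenhaus theorem (Reiner, *Maximal Orders*, §26) there are finitely many isomorphism classes of full right $O$-lattices in $\mathsf B$. Suppose $J_g\cong J_{g'}$. The isomorphism extends to a right $\mathsf B$-linear automorphism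 of $\mathsf B$, which is left multiplication by some $b\in\mathsf B^\times$, so $J_{g'}=bJ_g$. For $\mathfrak q\nmid2$ we get $b\Lambda_{\mathfrak q}=\Lambda_{\mathfrak q}$, so $b,b^{-1}\in\Lambda_{\mathfrak q}$; by Step 3, $b\in\Lambda^\times$. At $\mathfrak p_i$ we get $bg_ix_i=g_i'x_i$, so $bg_i\in g_i'x_i^\times$, and conjugation by $b$ maps the vertex $(g_ix_ig_i^{-1})_i$ to $(g_i'x_ig_i'^{-1})_i$. By transitivity every vertex has the form $(g_ix_ig_i^{-1})_i$. So there are finitely many vertex orbits. By Lemma 1, $H$ acts geometrically on $T_3\times T_3$, and so does each of its finite-index subgroups.

**Step 6: edge stabilizers.** Let $f$ be an edge of the second factor. The cells $a\times f$, with $a$ a vertex of the first tree, lie in finitely many $H$-orbits. If $h\in H$ maps $a\times f$ to $a'\times f$, then $hf=f$. So $\mathrm{Stab}_H(f)$ has finitely many orbits on the infinite vertex set of the first tree, and is infinite. It acts faithfully on the second factor by Step 2, so its image in $\mathrm{Aut}(T_3)$ is infinite. This used only that the action is geometric, a product, and faithful on the second factor, so it applies to every finite-index subgroup of $H$. $\square$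

**Proof of Theorem A.** The hyperbolicity statement is Proposition 3. Let $d\ge3$ and $n\ge2$. Then $3\le n+1$, so both parts of Theorem C apply to $T=T'=T_3$ and the group $H$ of Proposition 8. The group $G=W\rtimes H$ acts geometrically on $D(\Gamma)$ and is not residually finite, and by Lemma 2 it is not virtually special. $\blacksquare$

## 10. The hyperbolic range $d\le2$

We turn to Theorem B and prove (a)⇒(b)⇒(c)⇒(d)⇒(e) here, and (e)⇒(a) in Section 11. The implication (a)⇒(b) is Proposition 3, and (c)⇒(d) is Lemma 2. For (d)⇒(e): if $X$ is compact, connected, nonpositively curved with all vertex links $\cong L$, its universal cover is a CAT(0) cube complex with these links, so it is $D(\Gamma)$ by Lazarovich's theorem, and $\pi_1(X)$ acts on it geometrically.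

It remains to prove (b)⇒(c). By Proposition 3, $d\le2$. Let $Q$ act geometrically on $D(\Gamma)$.

**Step 1: isometries of $D(\Gamma)$ are cubical automorphisms.** This is needed because the theorem quoted in Step 2 concerns actions on cube complexes. If $d=1$, then $L$ is $n+1\ge3$ points, so $D(\Gamma)$ is a tree whose vertices are exactly its branch points. If $d=2$, then $L$ is a graph since $3n>2n+1$, and each vertex of $L$ has $n+1\ge3$ neighbors, the $n$-subsets of the complementary $(n+1)$-set. So $D(\Gamma)$ is a square complex. Interior points of squares have disc neighborhoods. The space of directions at an interior point of an edge is the suspension of $n+1\ge3$ points, which has exactly two branch points. The space of directions at a vertex is $L$, all of whose $\binom{2n+1}{n}\ge10$ vertices are branch points. So isometries preserve the $0$-skeleton and the $1$-skeleton; they permute the components of the complement of each, hence map edges to edges and squares to squares.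

**Step 2: a finite-index subgroup acting specially.** By the Milnor–Švarc lemma $Q$ is quasi-isometric to $W_\Gamma$, hence hyperbolic. By Agol (*The virtual Haken conjecture*, Doc. Math. 2013, Thm 1.1), a hyperbolic group acting properly and cocompactly on a CAT(0) cube complex has a finite-index subgroup acting faithfully and specially. Let $Q'\le Q$ be such a subgroup. We use the following part of what "specially" means: for hyperplanes $\mathfrak h,\mathfrak k$ and $g\in Q'$, the translate $g\mathfrak h$ neither crosses nor osculates $\mathfrak h$, and if $\mathfrak h,\mathfrak k$ cross, then $g\mathfrak k$ does not osculate $\mathfrak h$. These properties pass to subgroups.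

**Step 3: remove inversions.** The purpose is to obtain $2$-sided hyperplanes in the quotient. For each of the finitely many $Q'$-orbits $\mathcal H$ of hyperplanes and $g\in Q'$, let $p_{\mathcal H}(g)\in\mathbb Z/2$ be the parity of the number of hyperplanes in $\mathcal H$ separating a vertex $v_0$ from $gv_0$. It equals the parity of the number of edges dual to members of $\mathcal H$ on any edge path from $v_0$ to $gv_0$. Concatenating a path from $v_0$ to $gv_0$ with the $g$-translate of a path from $v_0$ to $g'v_0$ shows that $p_{\mathcal H}$ is a homomorphism. Replacing $v_0$ by another vertex adds a path and its $g$-translate, so it does not change $p_{\mathcal H}$. Let $Q''$ be the intersection of the kernels, a finite-index subgroup. Suppose $g\in Q''$ preserves a hyperplane $\mathfrak h\in\mathcal H$ and exchanges its sides. Let $[u,u']$ be an edge dual to $\mathfrak h$. Then $gu$ is an end of an edge dual to $\mathfrak h$, on the same side as $u'$. Since the carrier of $\mathfrak h$ is a product $\mathfrak h\times[0,1]$, there is an edge path from $u'$ to $gu$ in $\mathfrak h\times\{1\}$, all of whose edges are dual to hyperplanes crossing $\mathfrak h$, and none of these is in $\mathcal H$. Together with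 $[u,u']$ this is a path from $u$ to $gu$ with exactly one edge dual to a member of $\mathcal H$. So $p_{\mathcal H}(g)=1$, a contradiction.

**Step 4: $Q''$ acts freely.** Let $g\in Q''$ fix a point, and let $C$ be the cube containing that point in its interior, so $gC=C$. The hyperplanes through $C$ pairwise cross, so $g$, which maps no hyperplane to one crossing it, preserves each of them; by Step 3 it preserves their sides, so it fixes every vertex of $C$. Let $v$ be any vertex fixed by $g$ and $e$ an edge at $v$ with dual hyperplane $\mathfrak h$. If $ge\ne e$, then $e$ and $ge$ are distinct edges at $v$, so in a CAT(0) cube complex $\mathfrak h\ne g\mathfrak h$; these cross if $e,ge$ span a square and osculate otherwise. Both are excluded. So $g$ fixes all neighbors of $v$, and by connectedness all vertices. As the action is faithful, $g=1$.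

**Step 5: the quotient is special.** The quotient $D(\Gamma)/Q''$ is a compact cube complex with fundamental group $Q''$. Its hyperplanes correspond to $Q''$-orbits of hyperplanes. By Step 2 they are embedded and there is no self-osculation and no inter-osculation; by Step 3 they are $2$-sided. So it is special and $Q$ is virtually special. $\square$

## 11. Compact quotients and torsion-free examples for $d\ge3$

We prove (e)⇒(a) of Theorem B by contraposition. Let $d\ge3$. The group $G$ of Theorem A has torsion, so it is not the fundamental group of a complex it covers freely. We choose $H$ so deep that a finite-index subgroup of $G$ acts freely.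

**Step 1: choose $H$ with large displacement.** Let $H_0$ be the group of Proposition 8 and $Y=T_3\times T_3$. It is finitely generated, as it acts geometrically on a connected space, and a subgroup of $PGL_2(\mathbb Q_2)$, which is linear in characteristic $0$. So $H_0$ is residually finite by Mal'cev. Only finitely many conjugacy classes of elements of $H_0$ move some vertex of $Y$ by combinatorial distance $\le2$: there are finitely many vertex orbits, each vertex has finitely many vertices within distance $2$, and stabilizers are finite. For each nontrivial such class choose a finite-index normal subgroup missing one, hence every, element of it. The intersection is a finite-index normal subgroup $H$ of $H_0$ such that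
$$\text{no nontrivial element of }H\text{ moves a vertex of }Y\text{ by combinatorial distance}\le2.\tag{3}$$
By Proposition 8 and Theorem C, $G=W\rtimes H$ acts geometrically on $D\cong D(\Gamma)$ and is not residually finite.

**Step 2: a finite quotient that counts generators.** The set $I/H$ is finite, because there are finitely many vertex orbits in $Y$ and each $\Delta_v$ is finite. Define $\rho:G\to\mathbb F_2^{I/H}$ by $s_B\mapsto\epsilon_{[B]}$, the basis vector of the class of $B$, and $H\mapsto0$. The defining relations of $W$ and the relations $hs_Bh^{-1}=s_{hB}$ are respected, so $\rho$ is a homomorphism. Let $G_0=\ker\rho$, a normal subgroup of finite index.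

**Step 3: disjoint labels at one vertex are inequivalent.** We claim: *if $B,C\in I$ are disjoint and $B\cup C\subset\Delta_v$ with $v=(x,y)$, then $C\notin HB$.* Suppose $C=hB$. As $h$ is trivial on $R$, $B\cap R=C\cap R$, and by disjointness both are empty. As $h$ preserves $\mathcal E_T$ and $\mathcal E_{T'}$,
$$a:=|B\cap\mathcal E(x)|=|C\cap\mathcal E(x)|,\qquad b:=n-a=|B\cap\mathcal E'(y)|=|C\cap\mathcal E'(y)| .$$
Disjointness gives $2a\le n+1$ and $2b\le n+1$. Since $2n>n+1$, neither $a$ nor $b$ equals $n$, so neither is $0$. Take $\varepsilon\in B\cap\mathcal E(x)$. Then $h\varepsilon\in C\cap\mathcal E_T\subset\mathcal E(x)$, so $\varepsilon\in\mathcal E(x)\cap\mathcal E(h^{-1}x)$, and the distance from $x$ to $h^{-1}x$ is at most $1$. In the same way, from $b>0$, the distance from $y$ to $h^{-1}y$ is at most $1$. So $h^{-1}$ moves $v$ by at most $2$, and $h=1$ by (3). Then $B=C$, contradicting disjointness.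

**Step 4: $G_0$ acts freely on $D$.** Let $g\in G_0$ fix a point of $D$. It stabilizes the cube $c\times uW_\tau$ containing that point in its interior. Conjugating by $u$, which is allowed since $G_0$ is normal, we may assume the cube is $c\times W_\tau$, with $\tau\subset I(c)$ pairwise disjoint. Write $g=(w,h)$. Then $hc=c$, so $h$ moves a vertex of the at most two-dimensional cube $c$ by distance $\le2$, and $h=1$ by (3). Now $wW_\tau=W_\tau$, so $w=\prod_{B\in\tau'}s_B$ with $\tau'\subset\tau$. The members of $\tau'$ are pairwise disjoint and contained in $\Delta_v$ for a vertex $v$ of $c$, so by Step 3 their classes $[B]$ are distinct. Hence $0=\rho(g)=\sum_{B\in\tau'}\epsilon_{[B]}$ forces $\tau'=\emptyset$ and $g=1$.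

**Step 5: conclusion.** The action of $G_0$ on $D$ is free, proper and cocompact. So $X=D/G_0$ is a compact connected nonpositively curved cube complex with all vertex links $\cong L$, and $\pi_1(X)=G_0$. If $G_0$ were residually finite, so would be $G$, by Lemma 2. Thus (e) fails, and Theorem B is proved. $\blacksquare$

**Corollary 9.** For all $n\ge2$, $d\ge3$ the answer to the problem is yes. The non-virtually-special groups can be taken torsion-free, namely $\pi_1$ of compact nonpositively curved cube complexes with universal cover $D(\Gamma)$. They are not residually finite, and hence not abstractly commensurable with $W_\Gamma$.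

*Proof.* Take $G_0=\pi_1(X)$ from Step 5. An element of finite order acting on the CAT(0) complex $D$ fixes a point, so $G_0$, which acts freely, is torsion-free. It is not residually finite, so by Lemma 2 it is not virtually special. The group $W_\Gamma$ is linear over $\mathbb R$ and finitely generated, so it and its subgroups are residually finite. If a finite-index subgroup of $G_0$ were isomorphic to a finite-index subgroup of $W_\Gamma$, it would be residually finite, and so would $G_0$ by Lemma 2, a contradiction. $\square$
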